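\title{Triangle-free graphs with $\gamma^\infty=\alpha<\theta$}

\begin{abstract}
In the eternal domination game, guards stand on vertices of a graph $G$, and every attack on an unguarded vertex must be answered by moving one guard to it from a neighbor. The least number $\gamma^\infty(G)$ of guards that can answer every infinite sequence of attacks lies between the independence number $\alpha(G)$ and the clique covering number $\theta(G)$. We show that there are connected triangle-free graphs with $\gamma^\infty=\alpha<\theta$, which answers a question of Klostermeyer and Mynhardt. The difference $\theta-\gamma^\infty$ can be any positive integer, and the ratio $\theta/\gamma^\infty$ can exceed $\frac32-\varepsilon$ for every $\varepsilon>0$. The graphs consist of a perfect matching and an independent set joined at random, and the proof gives an explicit strategy for the guards.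
\end{abstract}

\section{Introduction}

All graphs are finite, simple and undirected. A set $D$ of vertices of $G=(V,E)$ is \emph{dominating} if every vertex of $V\setminus D$ has a neighbor in $D$. The \emph{eternal domination game} is played by a defender and an attacker. The defender places one guard on each vertex of a set $D_0\subseteq V$. Then, for $t=0,1,2,\dots$, the attacker attacks a vertex $z_t$. If $z_t\in D_t$, nothing moves and $D_{t+1}=D_t$. If $z_t\notin D_t$, the defender must move exactly one guard to $z_t$ from a neighbor, so that $D_{t+1}=(D_t\setminus\{v\})\cup\{z_t\}$ for some $v\in D_t$ adjacent to $z_t$. Every $D_t$ must be dominating. If the defender can respond in this way to every infinite sequence of attacks, $D_0$ is an \emph{eternal dominating set}, and the \emph{eternal domination number} $\gamma^\infty(G)$ is the least size of such a set. The defender's choices may depend on the whole history of the game. The requirement of domination need not be checked separately: if a strategy has a legal move against every attack in every position that arises, then in each such position every unguarded vertex has a guarded neighbor.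

Let $\alpha(G)$ be the independence number of $G$, and let $\theta(G)$ be the \emph{clique covering number}, the least number of cliques whose vertex sets partition $V$. Then
\begin{equation}\label{eq:sandwich}
\alpha(G)\le\gamma^\infty(G)\le\theta(G).
\end{equation}
For the upper bound, put one guard in each clique of a partition and answer every attack by the guard of the same clique. For the lower bound, attack the vertices of an independent set $I$ one after another. The answering guard comes from a neighbor, hence from outside $I$, so in the end all of $I$ is guarded. The argument gives a little more: \emph{if $\gamma^\infty(G)=\alpha(G)$, then every maximum independent set is an eternal dominating set}, because the attacker can drive the $\alpha(G)$ guards onto it.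

In a triangle-free graph on $n$ vertices the cliques are vertices and edges, so $\theta=n-\nu$, where $\nu$ is the largest size of a matching. For bipartite graphs K\H{o}nig's theorem gives $\alpha=n-\nu$, and all three parameters in \eqref{eq:sandwich} coincide. The simplest triangle-free graphs with $\alpha<\theta$ are the odd cycles.

\begin{example}
Let $G$ be the cycle $0,1,\dots,2k$ with $k\ge2$, so $\alpha=k$ and $\theta=k+1$. If $k$ guards sufficed, they could start on $0,2,\dots,2k-2$. Attack $1$. The guard on $0$ cannot answer, for then $2k$ is not dominated, so the guard on $2$ moves to $1$. Attacks on $3,5,\dots,2k-3$ now force the guards on $4,6,\dots,2k-2$ to move down one after another, and then $2k-1$ is not dominated. Hence $\gamma^\infty=k+1=\theta$.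
\end{example}

A defender with only $\alpha$ guards has no slack, and in a triangle-free graph a clique offers a guard only one vertex besides its own. It is natural to guess that such a defender can do no better than tie each guard to a fixed edge or vertex, which is the clique cover strategy and would force $\theta=\alpha$. The following question is posed in \cite{KM}.

\begin{quote}
\emph{Is there a triangle-free graph $G$ with $\gamma^\infty(G)=\alpha(G)<\theta(G)$?}
\end{quote}

The answer is yes.

\begin{theorem}\label{thm:main}
For every $\delta\in(0,1)$ there is $K_0$ such that for all integers $K\ge K_0$ and all integers $m$ with $(1+\delta)K\le m\le 2K$ there is a connected triangle-free graph $G$ with $2K+m$ vertices and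
\[
\gamma^\infty(G)=\alpha(G)=m,\qquad \theta(G)=K+\lceil m/2\rceil .
\]
\end{theorem}

\begin{corollary}\label{cor:main}
\begin{itemize}
\item[(a)] For all large $K$ there is a connected triangle-free graph with $\gamma^\infty=\alpha=2K-1<2K=\theta$.
\item[(b)] For every integer $g\ge1$ there are infinitely many connected triangle-free graphs with $\gamma^\infty=\alpha=\theta-g$.
\item[(c)] For every $\varepsilon>0$ there are connected triangle-free graphs with $\gamma^\infty=\alpha$ and $\theta\ge(\frac32-\varepsilon)\gamma^\infty$.
\end{itemize}
\end{corollary}

\begin{proof}
In Theorem~\ref{thm:main} we have $\theta-\alpha=K-\lfloor m/2\rfloor$. With $\delta=\frac12$, take $m=2K-1$ for (a), and $m=2K-2g$ with $K\ge 4g$ for (b). For (c), take $m=\lceil(1+\delta)K\rceil\le2K$. Then $\theta/\gamma^\infty\to\frac12+\frac1{1+\delta}$ as $K\to\infty$, and the limit exceeds $\frac32-\varepsilon$ when $\delta$ is small.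
\end{proof}

The graphs are obtained from a random choice, so the proof shows existence and exhibits no particular example. Section~\ref{sec:graphs} defines the graphs and shows on small cases what the defender has to avoid. Section~\ref{sec:random} makes the random choice and computes $\theta$. The strategy is defined in Section~\ref{sec:strategy} and rests on three invariants. Two of them are preserved move by move (Section~\ref{sec:local}); the third needs an argument over a long stretch of the game (Section~\ref{sec:doubles}).

\section{The graphs and the three kinds of move}\label{sec:graphs}

Let $[K]=\{1,\dots,K\}$. Let $H$ be the perfect matching with vertices $(i,+)$ and $(i,-)$ and edges $(i,+)(i,-)$ for $i\in[K]$. We call $i$ the \emph{coordinate} of $(i,\sigma)$, and write $\bar v$ for the \emph{partner} of $v$, its neighbor in $H$. Let $U$ be an independent set of $m$ further vertices. Each $u\in U$ carries signs $s_1(u),\dots,s_K(u)\in\{+,-\}$ and is adjacent to exactly the vertices $(i,s_i(u))$, $i\in[K]$. This defines $G$. For $X\subseteq V(H)$ let $N(X)$ be the set of members of $U$ with a neighbor in $X$, and let $N(v)=N(\{v\})$; thus $N(v)$ and $N(\bar v)$ partition $U$. A subset of $U$ \emph{agrees} on coordinate $i$ if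 all its members have the same $i$-th sign.

The graph $G$ is triangle-free. A triangle has at most one vertex in $U$ and at most two in $H$, so it would consist of an edge $v\bar v$ of $H$ and a member of $U$, which is adjacent to only one of $v,\bar v$. Also $\alpha(G)\ge m$, and $\theta(G)\ge\lceil(2K+m)/2\rceil$, which is larger than $m$ when $m<2K$. The task is to show that $m$ guards starting on $U$ can hold out forever.

A \emph{state} is a set $D$ of $m$ guarded vertices. Put
\[
A=D\cap V(H),\qquad B=D\cap U,\qquad C=U\setminus D,\qquad L=|A|=|C| .
\]
We call $B$ the \emph{reserve} and the members of $C$ \emph{vacancies}. A coordinate $i$ is \emph{double} if both $(i,+)$ and $(i,-)$ lie in $A$, and $d$ denotes the number of double coordinates. Every coordinate contributes at most one vertex to $A$, except that a double one contributes two, so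
\begin{equation}\label{eq:count}
2d\le L\le K+d,\qquad |B|=m-L\ge m-K-d .
\end{equation}
An attack on an unguarded $v\in V(H)$ is answered by a \emph{flip}, which moves the guard from $\bar v$ to $v$, or by a \emph{load}, which moves a guard from $B\cap N(v)$ to $v$. A load at $v$ with $\bar v\in A$ makes a coordinate double; we call it a \emph{creation}. An attack on a vacancy is answered by a \emph{return} of a guard from $A$.

For $W\subseteq C$ let $N_A(W)$ be the set of vertices of $A$ with a neighbor in $W$. Recall Hall's theorem: a bipartite graph with parts $P$ and $P'$ has a matching covering $P$ if and only if every $W\subseteq P$ has at least $|W|$ neighbors in $P'$. If $|N_A(W)|<|W|$ for some $W\subseteq C$, the attacker wins by attacking the members of $W$ in turn, since each attack uses up a guard of $N_A(W)$. So the defender must always keep a perfect matching between $A$ and $C$. This rules out flipping whenever possible: after a load from $u$ to $(1,+)$ at the first move, a flip to $(1,-)$ leaves $u$ undominated. Loading at every attack fails as well when $m<2K$, since the attacker can attack all $2K$ vertices of $H$. The first example shows both failures at once.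

\begin{figure}[ht]
\centering
\begin{tikzpicture}[every node/.style={circle,draw,inner sep=1pt,minimum size=9mm,font=\small}]
\node (a) at (0,1.8) {$1,+$}; \node (b) at (1.6,1.8) {$1,-$};
\node (c) at (3.6,1.8) {$2,+$}; \node (d) at (5.2,1.8) {$2,-$};
\node (u) at (0.8,0) {$++$}; \node (w) at (2.6,0) {$-+$}; \node (v) at (4.4,0) {$+-$};
\draw[very thick] (a)--(b) (c)--(d);
\draw (u)--(a) (u)--(c) (w)--(b) (w)--(c) (v)--(a) (v)--(d);
\end{tikzpicture}
\caption{The graph $G$ for $K=2$ and $m=3$. The top row is the perfect matching $H$. Each vertex of the independent set $U$ in the bottom row is labeled by its signs, which tell to which end of each edge of $H$ it is joined.}\label{fig:small}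
\end{figure}

\begin{example}\label{ex:small}
Let $K=2$, and let $U$ have three members with signs $++$, $+-$, $-+$ (Figure~\ref{fig:small}). An independent set with two vertices in $H$ contains at most one member of $U$, whose signs are prescribed, and one with a single vertex in $H$ misses a member of $U$. So $\alpha=3$, while $\theta=4$: seven vertices need four cliques, and there is a matching of size three. Suppose three guards suffice; they may start on $U$. An attack on $(1,-)$ forces a load from $-+$. Now attack $(1,+)$. After a flip, the vacancy $-+$ is undominated. After a load from $++$, the vertex $(2,+)$ is undominated, and after a load from $+-$, the vertex $(2,-)$ is. Hence $\gamma^\infty=4=\theta$.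
\end{example}

A flip endangers the matching and a load drains the reserve. What saves the defender in large graphs is that a double coordinate has a guard next to \emph{every} vacancy, so it lets the matching be rearranged.

\begin{example}\label{ex:rematch}
Let $A=\{(1,+),(1,-),(2,+)\}$, and let these guards come, in this order, from vacancies $u,u',u''$ whose first two signs are $+-$, $-+$, $++$. Attack $(2,-)$ and flip. The guard that left $u''$ is no longer next to it, but $u$, $u'$, $u''$ can be matched to $(2,-)$, $(1,-)$, $(1,+)$. The flip cost the reserve nothing. If instead $u''$ has signs $-+$, the same flip loses: $u'$ and $u''$ agree on both coordinates, and $(1,-)$ is their only guarded neighbor.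
\end{example}

In general, with $d$ double coordinates every nonempty $W\subseteq C$ has at least $d$ neighbors in $A$, so Hall's condition is free for small $W$. If the signs are random, a set $W$ of more than about $3\log_2K$ vertices agrees on few coordinates and hence is adjacent to almost all of $A$, so Hall's condition can fail only when $W$ is almost all of $C$. Thus a few double coordinates make most flips safe. On the other hand, by \eqref{eq:count} each double coordinate costs the reserve a guard. The strategy builds up a polylogarithmic number of double coordinates, flips whenever it is safe, and keeps a reserve of linear size.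

\section{Random signs and the clique covering number}\label{sec:random}

Fix $\delta\in(0,1)$ and integers $K\ge2$ and $m$ with $(1+\delta)K\le m\le2K$. ``Large'' means larger than a bound that depends only on $\delta$. We use the parameters
\[
p=\lceil 12/\delta\rceil,\quad a=\lceil\delta K/4\rceil,\quad r=\lceil3\log_2K\rceil,\quad c_k=(2p)^{k-1}\ (1\le k\le p),\quad S=c_p,
\]
\[
q=r+p,\quad R=q+(r-1)^2,\quad F=R+r,\quad d_1=rF,\quad d_2=d_1+q .
\]
The numbers $p,a,r$ measure the randomness of the signs, the $c_k$ are thresholds for the reserve, and the second line serves the bound $d\le d_2$ on the number of double coordinates. Here $p$ and $S$ do not depend on $K$, and $r,q,R,F,d_1,d_2$ are $O((\log K)^3)$. Hence, for large $K$,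
\begin{equation}\label{eq:large}
K/4\ge S+p+1,\qquad \delta K-d_2\ge p(pS+R)+a .
\end{equation}
Moreover $d_1\ge F\ge q+r$.

\begin{lemma}\label{lem:random}
For large $K$ the signs can be chosen so that
\begin{itemize}
\item[(P1)] any $r$ members of $U$ agree on fewer than $r$ coordinates;
\item[(P2)] any $a$ members of $U$ agree on fewer than $p$ coordinates;
\item[(P3)] $|N(v)|\ge m/4$ for every $v\in V(H)$.
\end{itemize}
\end{lemma}

\begin{proof}
Choose all signs independently and uniformly. A given set of $j$ members agrees on a given set of $k$ coordinates with probability $2^{-(j-1)k}$. Since $m\le2K$ and $2^r\ge K^3$, the probability that (P1) fails is at most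
\[
(2K)^rK^r2^{-(r-1)r}=(4K^22^{-r})^r\le(4/K)^r .
\]
Since $(a-1)p\ge\delta Kp/4-p\ge3K-p$ and $U$ has at most $2^{2K}$ subsets, the probability that (P2) fails is at most $2^{2K}K^p2^{-(a-1)p}\le(2K)^p2^{-K}$. Hoeffding's inequality says that a sum $Z$ of $m$ independent random variables with values in $[0,1]$ satisfies $\Pr(Z\le \mathbb{E}Z-x)\le\exp(-2x^2/m)$ for $x\ge0$. With $Z=|N(v)|$, $\mathbb{E}Z=m/2$ and $x=m/4$, the probability that (P3) fails is at most $2K\exp(-m/8)\le2K\exp(-K/8)$. The three bounds do not depend on $m$ and tend to $0$.
\end{proof}

From now on $K$ is large and the signs are fixed as in Lemma~\ref{lem:random}. Properties (P1) and (P2) are used only in the following form: few vertices of $H$ can have few neighbors in a large subset of $U$.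

\begin{lemma}\label{lem:few}
Let $(j,k)$ be $(r,r)$ or $(a,p)$. If $Y\subseteq U$, $h\ge0$ and $|Y|\ge kh+j$, then fewer than $k$ vertices $z\in V(H)$ satisfy $|Y\cap N(z)|\le h$.
\end{lemma}

\begin{proof}
Suppose $Z$ is a set of $k$ such vertices. At least $|Y|-kh\ge j$ members of $Y$ have no neighbor in $Z$. As such a member exists, $Z$ contains no pair $z,\bar z$, so the vertices of $Z$ have $k$ distinct coordinates. The members of $Y$ with no neighbor in $Z$ are adjacent to $\bar z$ for every $z\in Z$, so any $j$ of them agree on $k$ coordinates. This contradicts (P1) or (P2).
\end{proof}

\begin{proposition}\label{prop:theta}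
The graph $G$ is connected, and $\theta(G)=K+\lceil m/2\rceil$.
\end{proposition}

\begin{proof}
By (P3) every vertex of $H$ has a neighbor in $U$. Two members $u,u'$ of $U$ have the common neighbor $(1,s_1(u))$ if $s_1(u)=s_1(u')$, and otherwise $u,(1,s_1(u)),(1,s_1(u')),u'$ is a path. So $G$ is connected.

We have seen that $\theta(G)\ge K+\lceil m/2\rceil$. For the upper bound we need a matching that misses at most one vertex. Let $M=\lfloor m/2\rfloor\le K$, let $U'\subseteq U$ have $2M\ge m-1$ members, and let $V'$ consist of the $2M$ vertices of $H$ with coordinate at most $M$. We check Hall's condition from $V'$ into $U'$ for a nonempty $X\subseteq V'$. If $X$ contains a pair $v,\bar v$, then all of $U'$ is adjacent to $X$, and $|U'|\ge|X|$. Otherwise $|X|\le M$. If $|X|<p$, then by (P3) and \eqref{eq:large} the set $X$ has at least $m/4-1\ge p$ neighbors in $U'$. If $|X|\ge p$, let $Y=U\setminus N(X)$. No vertex of $X$ has a neighbor in $Y$, so Lemma~\ref{lem:few} with $(j,k)=(a,p)$ and $h=0$ gives $|Y|\le a-1<\delta K/4<m/4$. Then $X$ has at least $m-1-m/4\ge m/2\ge|X|$ neighbors in $U'$.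

So $V'$ can be matched to $U'$. Together with the edges $(i,+)(i,-)$ for $i>M$ this is a matching of size $2M+(K-M)=K+M$, and $\theta(G)\le(2K+m)-(K+M)=K+\lceil m/2\rceil$.
\end{proof}

\section{The strategy}\label{sec:strategy}

Whenever a flip at $v$ is impossible or unsafe, $v$ needs a neighbor in the reserve. This cannot be maintained one vertex at a time. Suppose $u$ is the only reserve neighbor of $v$ and another vertex $v'$ calls for a load. The load must spare $u$, so $v'$ needs a reserve neighbor other than $u$, which is a condition on the pair $\{v,v'\}$. That condition must in turn survive a load at a third vertex, which is a condition on triples, and so on. We therefore impose a lower bound for every small set, with thresholds $c_k$ that grow geometrically with its size. The hierarchy can stop at size $p$ because $p$ vertices cannot all have few neighbors in a reserve of linear size.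

A \emph{test set} is a set $X\subseteq V(H)$ with $1\le|X|\le p$. In a given state put
\[
b(X)=|B\cap N(X)|+|A\cap X|,
\]
and call $X$ \emph{tight} if $b(X)=c_{|X|}$. The guards standing on $X$ are counted so that a load to a vertex of $X$, or a return from one, leaves $b(X)$ unchanged. The invariants are as follows.
\begin{itemize}
\item[(I1)] The bipartite graph between $A$ and $C$ has a perfect matching.
\item[(I2)] $b(X)\ge c_{|X|}$ for every test set $X$.
\item[(I3)] $d\le d_2$.
\end{itemize}
In the initial state $D=U$ we have $A=C=\emptyset$, and $b(X)\ge m/4\ge S$ by (P3) and \eqref{eq:large}, so all three hold.

For $v\in V(H)$ let $f(v)=|C\cap N(v)|$ be the number of vacancies next to $v$. Call $W\subseteq C$ \emph{saturated} if $|N_A(W)|=|W|$. The \emph{age} of a double coordinate is the number of consecutive states, up to the present one, in which it has been double. At most one coordinate becomes double per move and none is double at the start, so ages are distinct. An attack on a guarded vertex changes nothing; the other attacks are answered by the following rules, in which any choice left open is arbitrary.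

\medskip\noindent\emph{Attack on $v\in V(H)\setminus A$.}
\begin{description}
\item[Flip.] If $\bar v\in A$, $d\ge r$, $f(v)\ge r$, and no tight set contains $\bar v$ but not $v$, move the guard from $\bar v$ to $v$.
\item[Load.] Otherwise move a guard to $v$ from some $u\in B\cap N(v)$ such that $u\notin N(X)$ for every tight set $X$ not containing $v$.
\end{description}
\noindent\emph{Attack on $u\in C$.}
\begin{description}
\item[Free return.] If $d\ge d_1$ and no nonempty $W\subseteq C\setminus\{u\}$ is saturated, let $j$ be the oldest double coordinate and move the guard from $(j,s_j(u))$ to $u$.
\item[Matched return.] Otherwise take a perfect matching between $A$ and $C$ and move to $u$ the guard matched to it.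
\end{description}

All moves are along edges. A flip changes neither $B$, nor $C$, nor the set of double coordinates. A load moves one vertex from $B$ to $C$ and destroys no double coordinate. A return moves one vertex from $C$ to $B$ and creates no double coordinate. So $d$ changes by at most one per move and grows only by creations, while vertices leave $C$, and coordinates cease to be double, only by returns. The conditions $d\ge r$ and $f(v)\ge r$ in the flip rule protect (I1), and the conditions on tight sets protect (I2). Free returns exist for the sake of (I3): when there are many double coordinates and the matching has slack, the defender uses an attack on a vacancy to dissolve one.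

\section{The matching and the reserve}\label{sec:local}

\begin{proposition}\label{prop:local}
In a state satisfying \textup{(I1)--(I3)} the rules provide a legal answer to every attack, and the new state satisfies \textup{(I1)} and \textup{(I2)}.
\end{proposition}

A flip is legal whenever the rule calls for it, a free return is legal because $d\ge d_1\ge1$, and a matched return is legal by (I1). So the proposition follows from Lemmas~\ref{lem:load}, \ref{lem:reserve} and~\ref{lem:matching} below. Call $z\in V(H)$ \emph{poor} in a given state if $|B\cap N(z)|\le pS+R$.

\begin{lemma}\label{lem:poor}
In a state satisfying \textup{(I3)} there are at most $p-1$ poor vertices.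
\end{lemma}

\begin{proof}
By \eqref{eq:count}, the hypothesis $m\ge(1+\delta)K$ and \eqref{eq:large}, we have $|B|\ge\delta K-d_2\ge p(pS+R)+a$. Apply Lemma~\ref{lem:few} with $Y=B$, $(j,k)=(a,p)$ and $h=pS+R$.
\end{proof}

\begin{lemma}\label{lem:load}
In a state satisfying \textup{(I2)} and \textup{(I3)}, for every $v\in V(H)\setminus A$ there is $u\in B\cap N(v)$ such that $u\notin N(X)$ for every tight set $X$ not containing $v$.
\end{lemma}

\begin{proof}
Since $v\notin A$, we have $|B\cap N(v)|=b(\{v\})\ge c_1=1$. Suppose that each $u\in B\cap N(v)$ lies in $N(X_u)$ for some tight set $X_u$ not containing $v$. Let $Z$ be the union of the sets $X_u$, let $k$ be the largest of their sizes, and let $Y=Z\cup\{v\}$. We show that $Y$ is a test set that violates (I2).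

For $z\in X_u$ we have $|B\cap N(z)|\le b(X_u)=c_{|X_u|}\le c_k\le S$. So every vertex of $Z$ is poor, and $|Z|\le p-1$ by Lemma~\ref{lem:poor}. Since $B\cap N(v)\subseteq B\cap N(Z)$, we get $|B\cap N(v)|\le(p-1)S$, so $v$ is poor too, and $|Y|\le p-1$ by the same lemma. Also $|Y|\ge k+1$, because $v\notin Z$. The vertex $v$ adds no reserve neighbor to those of $Z$, so
\[
b(Y)=|B\cap N(Z)|+|A\cap Y|\le(p-1)c_k+(p-1)<2p\,c_k=c_{k+1}\le c_{|Y|}.
\]
This contradicts (I2).
\end{proof}

\begin{lemma}\label{lem:reserve}
Every move made according to the rules preserves \textup{(I2)}.
\end{lemma}

\begin{proof}
Let $X$ be a test set. It suffices to show that $b(X)$ drops by at most one, and does not drop if $X$ is tight.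

\emph{Load from $u$ to $v$.} If $v\in X$, then $u\in N(X)$ leaves $B$ and $v$ joins $A\cap X$, so $b(X)$ is unchanged. If $v\notin X$, then $b(X)$ drops by one if $u\in N(X)$ and is unchanged otherwise, and the rule ensures $u\notin N(X)$ when $X$ is tight.

\emph{Flip from $\bar v$ to $v$.} The reserve is unchanged, so $b(X)$ drops only if $\bar v\in X$ and $v\notin X$. Then it drops by one, and $X$ is not tight by the rule.

\emph{Return from $w\in A$ to $u$.} If $w\in X$, then $w$ leaves $A\cap X$ and $u\in N(X)$ joins $B$, so $b(X)$ is unchanged. If $w\notin X$, then $b(X)$ does not drop.
\end{proof}

The next lemma makes precise the remark after Example~\ref{ex:rematch}.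

\begin{lemma}\label{lem:hall}
In a state with $d\ge r$, every nonempty $W\subseteq C$ with $|N_A(W)|\le|W|$ satisfies $|C\setminus W|\le r-1$.
\end{lemma}

\begin{proof}
Each double coordinate contributes at least one vertex to $N_A(W)$, so $|W|\ge|N_A(W)|\ge d\ge r$. By Lemma~\ref{lem:few} with $Y=W$, $(j,k)=(r,r)$ and $h=0$, at most $r-1$ vertices of $H$ have no neighbor in $W$. Hence $|W|\ge|N_A(W)|\ge L-(r-1)$, and $|C|=L$.
\end{proof}

\begin{lemma}\label{lem:matching}
Every move made according to the rules preserves \textup{(I1)}.
\end{lemma}

\begin{proof}
After a load from $u$ to $v$, add the edge $uv$ to the matching. After a matched return, delete the edge along which the guard moved.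

Consider a free return from $w$ to $u$. A nonempty $W\subseteq C\setminus\{u\}$ has $|N_A(W)|\ge|W|$ by (I1) and is not saturated, so it has at least $|W|+1$ neighbors in $A$ and at least $|W|$ in $A\setminus\{w\}$. By Hall's theorem $C\setminus\{u\}$ can be matched into $A\setminus\{w\}$, which has the same size.

Consider a flip from $\bar v$ to $v$, and let $A'=(A\setminus\{\bar v\})\cup\{v\}$. The new state has the same $C$ and the same $d\ge r$. Suppose $W\subseteq C$ has $|N_{A'}(W)|<|W|$. By Lemma~\ref{lem:hall}, applied to the new state, $|C\setminus W|\le r-1$. As $f(v)\ge r$, some neighbor of $v$ lies in $W$, so $v\in N_{A'}(W)$. Thus $W$ loses at most the neighbor $\bar v$ and gains the neighbor $v\notin A$, and $|N_{A'}(W)|\ge|N_A(W)|\ge|W|$. This is a contradiction, so Hall's condition holds.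
\end{proof}

\section{The number of double coordinates}\label{sec:doubles}

\begin{proposition}\label{prop:doubles}
If the guards start on $U$ and follow the rules, then \textup{(I3)} holds in every state.
\end{proposition}

No single-move argument can give this, since a creation may be forced. The idea is to watch $d$ climb from $d_1$ to $d_2+1$. During the climb a flip at $v$ is refused for one of two reasons: $v$ has few vacant neighbors, or $\bar v$ has few reserve neighbors. In any one state few vertices have either defect, by Lemma~\ref{lem:few}. If the defective vertices stayed the same, creations would be confined to fewer than $r+p=q$ coordinates, and $d$ could not rise by more than $q$. The difficulty is that the attacker can change the defective vertices by attacking vacancies. We show that matched returns fill only few of the vacancies present at a given time, and that free returns, which are not restricted in this way, each cost the attacker a double coordinate.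

Number the states $0,1,2,\dots$, write $d(t)$, $C(t)$, $f_t(v)$ and so on for state $t$, and call the move from state $t$ to state $t+1$ the move \emph{at time $t$}. Suppose the proposition fails for some sequence of attacks, and let $T$ be the first state with $d(T)=d_2+1$. By Proposition~\ref{prop:local} and induction, the states before $T$ satisfy all three invariants. Since $d(0)=0$ and $d$ changes by at most one per move, there is a last state $t_0<T$ with $d(t_0)=d_1$, and $d\ge d_1$ on $[t_0,T]$. If at least $q$ free returns occur at times in $[t_0,T)$, let $t_1$ be the state right after the $q$-th of them; otherwise let $t_1=T$. The \emph{window} consists of the moves at times in $[t_0,t_1)$. It contains at most $q$ free returns, and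
\begin{equation}\label{eq:window}
d_1\le d(t)\le d_2\quad(t_0\le t<t_1),\qquad d(t_1)\ge d_1 .
\end{equation}

\begin{lemma}\label{lem:matched}
If the move at time $t$ in the window is a matched return from $w\in A(t)$, then $f_t(w)\le r-1$.
\end{lemma}

\begin{proof}
Let $u$ be the attacked vacancy. Since $d(t)\ge d_1$ and the return is not free, some nonempty $W\subseteq C\setminus\{u\}$ is saturated, and $|C\setminus W|\le r-1$ by Lemma~\ref{lem:hall}. In the matching used, the $|W|$ vertices matched to $W$ lie in $N_A(W)$, which has $|W|$ elements, so they form all of $N_A(W)$. The vertex $w$ is matched to $u\notin W$, so $w\notin N_A(W)$. Hence $C\cap N(w)\subseteq C\setminus W$.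
\end{proof}

So matched returns come only from vertices with few vacant neighbors. To see that these vertices form a small set throughout the window, we fix at time $t_0$ the set of candidates, with a margin $F-r=R$:
\[
\Lambda=\{v\in V(H): f_{t_0}(v)\le F-1\}.
\]
By \eqref{eq:count}, $|C(t_0)|\ge2d_1\ge rF=r(F-1)+r$. Lemma~\ref{lem:few} with $Y=C(t_0)$, $(j,k)=(r,r)$ and $h=F-1$ gives
\begin{equation}\label{eq:lambda}
|\Lambda|\le r-1 .
\end{equation}

\begin{lemma}\label{lem:stable}
Let $t_0\le t'\le t_1$. Then
\begin{itemize}
\item[(a)] every matched return at a time in $[t_0,t')$ starts from a vertex of $\Lambda$;
\item[(b)] $|C(t)\setminus C(t')|\le R$ for all $t\in[t_0,t']$;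
\item[(c)] $f_{t'}(v)\ge r$ for all $v\in V(H)\setminus\Lambda$.
\end{itemize}
\end{lemma}

\begin{proof}
We use induction on $t'$ and assume that (c) holds at all times in $[t_0,t')$. Then (a) follows from Lemma~\ref{lem:matched}.

For (b), each member of $C(t)\setminus C(t')$ is filled by a return at some time in $[t,t')$; consider the first such return for each member. At most $q$ of these first returns are free, and by (a) the others start from vertices of $\Lambda$. Fix $w\in\Lambda$, and let $Y_w$ be the set of members whose first return is a matched return from $w$. The vertex $w$ may be reloaded and used many times, but $Y_w$ is small all the same. If $Y_w\ne\emptyset$, let $t''$ be the time of the earliest first return to a member of $Y_w$. In state $t''$ all members of $Y_w$ are still vacant, and all are adjacent to $w$, so $|Y_w|\le f_{t''}(w)\le r-1$ by Lemma~\ref{lem:matched}. With \eqref{eq:lambda},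
\[
|C(t)\setminus C(t')|\le q+(r-1)|\Lambda|\le q+(r-1)^2=R .
\]
For (c), take $t=t_0$ in (b): if $v\notin\Lambda$, then $f_{t'}(v)\ge f_{t_0}(v)-R\ge F-R=r$.
\end{proof}

Part (c) confines the first defect to $\Lambda$. The second defect behaves differently: loads are not limited in number, so a vertex can lose its reserve neighbors during the window. But by (b) it cannot regain many, so all vertices that ever have the defect are poor at one common time. Let $Q_1$ be the set of coordinates of vertices of $\Lambda$, let $Q_2$ be the set of coordinates of vertices $z$ with $|B(t)\cap N(z)|\le S$ for some $t\in[t_0,t_1)$, and let $Q=Q_1\cup Q_2$.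

\begin{lemma}\label{lem:creations}
Every creation in the window occurs at a coordinate in $Q$, and $|Q|<q$.
\end{lemma}

\begin{proof}
Let the move at time $t$ be a creation at $v$. Then $\bar v\in A$ and $d(t)\ge d_1\ge r$, but the flip was refused. So either $f_t(v)<r$, and $v\in\Lambda$ by Lemma~\ref{lem:stable}(c), or some tight set $X$ contains $\bar v$, and $|B(t)\cap N(\bar v)|\le b(X)\le S$. In both cases the coordinate of $v$ is in $Q$.

For each coordinate in $Q_2$ choose a vertex $z$ and a time $t_z$ as in the definition, and let $t^*<t_1$ be the latest of these times. By Lemma~\ref{lem:stable}(b), the set $B(t^*)\setminus B(t_z)=C(t_z)\setminus C(t^*)$ has at most $R$ elements, so $|B(t^*)\cap N(z)|\le S+R$. Thus all chosen vertices are poor in state $t^*$, which satisfies (I3) by \eqref{eq:window}, and $|Q_2|\le p-1$ by Lemma~\ref{lem:poor}. With \eqref{eq:lambda}, $|Q|\le(r-1)+(p-1)<q$.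
\end{proof}

It remains to charge the free returns. If they could dissolve the same coordinate of $Q$ again and again, with a creation restoring it each time, they would not lower $d$. Choosing the oldest double coordinate prevents this.

\begin{lemma}\label{lem:free}
The free returns in the window pick distinct coordinates, and each picked coordinate is double in state $t_0$.
\end{lemma}

\begin{proof}
Call a coordinate \emph{intact} in state $t\ge t_0$ if it is double in all states from $t_0$ to $t$. There are $d_1$ intact coordinates in state $t_0$. A coordinate stops being intact through a free return, which happens at most $q$ times in the window, or through a matched return from one of its vertices, which by Lemma~\ref{lem:stable}(a) requires that it lie in $Q_1$, a set of at most $r-1$ coordinates. Since $d_1\ge q+r$, some coordinate is intact at every time in the window. An intact coordinate is older than any double coordinate that is not intact, so each free return picks an intact coordinate. Once picked, a coordinate is never intact again.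
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:doubles}]
Let $P$ be the set of coordinates picked by free returns in the window; by Lemma~\ref{lem:free}, $|P|$ is the number of these returns. For each coordinate $i$ let $\Delta_i\in\{-1,0,1\}$ be its contribution to $d(t_1)-d(t_0)$: the indicator that $i$ is double in state $t_1$ minus the indicator that $i$ is double in state $t_0$. By Lemma~\ref{lem:creations}, a coordinate outside $Q$ cannot become double in the window. Hence
\[
\Delta_i\le
\begin{cases}
0 & i\notin Q,\ i\notin P,\\
-1 & i\notin Q,\ i\in P\quad(\text{double at $t_0$, dissolved, and not restored}),\\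
1 & i\in Q,\ i\notin P,\\
0 & i\in Q,\ i\in P\quad(\text{already double at $t_0$}).
\end{cases}
\]
Summing over $i$,
\[
d(t_1)-d_1\le|Q\setminus P|-|P\setminus Q|=|Q|-|P| .
\]
If the window ends with the $q$-th free return, then $|P|=q>|Q|$ and $d(t_1)<d_1$, contradicting \eqref{eq:window}. Otherwise $t_1=T$ and $d(T)\le d_1+|Q|<d_1+q=d_2$, contradicting $d(T)=d_2+1$.
\end{proof}

\section{Proof of Theorem~\ref{thm:main}}

Let $K_0$ be such that \eqref{eq:large} and Lemma~\ref{lem:random} hold for all $K\ge K_0$; it depends only on $\delta$. The graph $G$ has $2K+m$ vertices and is triangle-free (Section~\ref{sec:graphs}), and by Proposition~\ref{prop:theta} it is connected with $\theta(G)=K+\lceil m/2\rceil$. Let $m$ guards start on $U$ and follow the rules of Section~\ref{sec:strategy}. The initial state satisfies (I1)--(I3). By Propositions~\ref{prop:local} and~\ref{prop:doubles} so does every later state, and every attack has a legal answer. Hence every state is dominating, $U$ is an eternal dominating set, and $\gamma^\infty(G)\le m$. Since $U$ is independent, \eqref{eq:sandwich} gives $m\le\alpha(G)\le\gamma^\infty(G)\le m$. \qed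

\begin{remark}
The surplus $\delta K$ in the hypothesis $m\ge(1+\delta)K$ enters only through Lemma~\ref{lem:poor}, where it keeps the reserve large; elsewhere $m\ge K$ is enough. Some surplus is necessary. For any choice of signs, a vertex $u\in U$ together with its $K$ non-neighbors in $H$ is an independent set, so $\alpha(G)=m$ forces $m\ge K+1$, and then $K+\lceil m/2\rceil<\frac32m$. The hypothesis $m\le2K$ is used in the probability bounds and in the matching of Proposition~\ref{prop:theta}. For $m\ge2K+2$ the formula for $\theta$ cannot hold, since then $K+\lceil m/2\rceil<m\le\alpha(G)$.
\end{remark}

\begin{thebibliography}{1}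
\bibitem{KM} William F. Klostermeyer and Christina M. Mynhardt, \emph{Domination, Eternal Domination, and Clique Covering}, arXiv:1407.5235 (2014).
\end{thebibliography}
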